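\title{Epimorphisms between large subgroups of big mapping class groups are continuous}

\begin{abstract}
Let $M$ and $M'$ be orientable surfaces of infinite type. We prove that every surjective homomorphism from a mostly pure large subgroup of the mapping class group of $M$ onto a large subgroup of the mapping class group of $M'$ is continuous. It follows that if $M$ is non-compact and has no planar ends, then every mostly pure large subgroup of its mapping class group is Hopfian as an abstract group. The hypothesis on the ends cannot be dropped: the pure mapping class group of a surface with infinitely many isolated planar ends is not Hopfian. The proof combines intersection estimates for Dehn twists with the solution of infinite systems of equations in the closure of the group of compactly supported mapping classes.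
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Surfaces, ends and mapping class groups}
A \emph{surface} is a connected, orientable, second countable $2$-manifold with empty boundary. It has \emph{infinite type} if its fundamental group is not finitely generated. Let $K_1\subset K_2\subset\cdots$ be compact sets that exhaust a surface $M$, each contained in the interior of the next. An \emph{end} of $M$ is a nested sequence $U_1\supset U_2\supset\cdots$, where $U_n$ is a component of $M\smallsetminus K_n$ with non-compact closure, and a \emph{neighborhood} of the end is a set that contains some $U_n$. The ends form a compact metrizable space $\mathrm{Ends}(M)$, which is non-empty when $M$ is non-compact. An end is \emph{planar} if it has a neighborhood of genus zero, that is, a neighborhood homeomorphic to a subset of the plane. Otherwise the end is \emph{accumulated by genus}: every $U_n$ contains a handle, each handle lies in some $K_m$, and so $M$ contains infinitely many disjoint handles and has infinite genus.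

The \emph{mapping class group} $\mathrm{MCG}(M)$ is the group of isotopy classes of orientation-preserving homeomorphisms of $M$, with the quotient of the compact-open topology on $\mathrm{Homeo}^+(M)$. Subgroups carry the subspace topology. Three normal subgroups appear throughout:
\begin{itemize}
\item $\mathrm{PMCG}(M)$, the \emph{pure} mapping class group, is the kernel of the action on $\mathrm{Ends}(M)$;
\item $\Gamma_c(M)$ consists of the classes with a representative that is the identity outside a compact set;
\item $\Gamma(M)$ is the closure of $\Gamma_c(M)$ in $\mathrm{MCG}(M)$.
\end{itemize}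
Let $M$ have infinite type. A subgroup $H\le\mathrm{MCG}(M)$ is \emph{large} if $\Gamma(M)\subseteq H$, and \emph{mostly pure} if $H\cap\mathrm{PMCG}(M)$ has countable index in $H$. The first condition says that $H$ contains every class that can be approximated by compactly supported ones. The second says that $H$ acts on the ends through a countable group. Both $\Gamma(M)$ and $\mathrm{PMCG}(M)$ are large and mostly pure, and so is $\mathrm{MCG}(M)$ itself when $M$ has finitely many ends.

\subsection*{The question}
A group $G$ is \emph{Hopfian} if every surjective homomorphism $G\to G$ is an isomorphism. We take the following known theorem, and the question after it, from \cite{ADSTVW}. A homomorphism is \emph{induced by a homeomorphism} $\phi\colon M\to M'$ if it sends the class of $h$ to the class of $\phi h\phi^{-1}$.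

\begin{theorem}\label{thm:known}
Let $M$ be a surface of infinite genus with no planar ends, and let $M'$ be a surface. Every continuous epimorphism from a mostly pure large subgroup of $\mathrm{MCG}(M)$ onto a large subgroup of $\mathrm{MCG}(M')$ is induced by a homeomorphism $M\to M'$. In particular, every continuous epimorphism from a mostly pure large subgroup of $\mathrm{MCG}(M)$ onto itself is an automorphism.
\end{theorem}

\begin{quote}
\textbf{Question.} If $M$ is a non-compact surface with no planar ends, is every mostly pure large subgroup of $\mathrm{MCG}(M)$ a Hopfian group, with no continuity assumed?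
\end{quote}

For topological groups in general, the continuous statement does not imply the abstract one. The continuous epimorphisms of $(\mathbb R,+)$ are the maps $x\mapsto\lambda x$ with $\lambda\ne0$, and they are all injective. But $\mathbb R$ is an infinite-dimensional vector space over $\mathbb Q$, and a non-injective surjection of a basis onto itself extends to a non-injective epimorphism $\mathbb R\to\mathbb R$. A large group $H$ also seems to leave room for such maps: $\Gamma_c(M)$ is a dense normal subgroup of $\Gamma(M)$, and a homomorphism to a Hausdorff group that kills $\Gamma_c(M)$ but not $\Gamma(M)$ is discontinuous. On the other side, the target is rigid. It acts faithfully on a countable set, the set of curves of the surface, and much of this action can be read off from commutation relations between Dehn twists. The rigidity wins.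

\begin{theorem}\label{thm:continuity}
Let $M$ and $M'$ be arbitrary surfaces of infinite type, $H\le\mathrm{MCG}(M)$ a mostly pure large subgroup, and $H'\le\mathrm{MCG}(M')$ a large subgroup. Then every surjective homomorphism $f\colon H\to H'$ is continuous.
\end{theorem}

\begin{theorem}\label{thm:hopf}
Let $M$ be a non-compact surface with no planar ends, and let $H\le\mathrm{MCG}(M)$ be mostly pure and large. Then $H$ is a Hopfian group. More generally, every epimorphism from $H$ onto a large subgroup of $\mathrm{MCG}(M')$, with $M'$ any surface of infinite type, is induced by a homeomorphism $M\to M'$.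
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:hopf} from Theorem~\ref{thm:continuity}]
Since $M$ is non-compact, it has an end. This end is accumulated by genus, so $M$ has infinite genus, and hence infinite type. By Theorem~\ref{thm:continuity} the epimorphism is continuous, and Theorem~\ref{thm:known} applies.
\end{proof}

So the answer to the question is yes. Theorem~\ref{thm:continuity} makes no assumption on the ends; the absence of planar ends enters only through Theorem~\ref{thm:known}. There it cannot be dropped, because a puncture can be forgotten.

\begin{proposition}\label{prop:puncture}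
If $M$ is a surface with infinitely many isolated planar ends, then the mostly pure large group $\mathrm{PMCG}(M)$ is not Hopfian.
\end{proposition}

\subsection*{Outline}
A mostly pure large group $H$ has a chain of normal subgroups
\begin{equation}\label{eq:chain}
\Gamma_c(M)\ \le\ \Gamma(M)\ \le\ P:=H\cap\mathrm{PMCG}(M)\ \le\ H
\end{equation}
in which $H/P$ is countable, $P/\Gamma(M)$ is abelian, and $\Gamma_c(M)$ is dense in the completely metrizable group $\Gamma(M)$. The proof of Theorem~\ref{thm:continuity} descends this chain and shows that $f$ kills none of its terms; once $f$ is non-trivial on $\Gamma_c(M)$, continuity follows from a centralizer argument. Section~\ref{sec:background} collects the facts on curves, twists and the topology of $\mathrm{MCG}$. Section~\ref{sec:models} presents the two ideas of the proof in model cases. Sections~\ref{sec:twists} and~\ref{sec:normal} concern the target group only. Theorem~\ref{thm:continuity} is proved in Section~\ref{sec:proof} and Proposition~\ref{prop:puncture} in Section~\ref{sec:puncture}.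

\section{Curves, twists and the topology of the mapping class group}\label{sec:background}

In Sections~\ref{sec:background}, \ref{sec:twists} and~\ref{sec:normal}, $S$ is an oriented surface of infinite type. We write $[g,h]=ghg^{-1}h^{-1}$, $C_G(g)$ for the centralizer of $g$ in $G$, and $\mathrm{Stab}_G(e)$ for the stabilizer of $e$ in $G$.

\subsection*{Curves}
A simple closed curve in $S$ is \emph{essential} if it bounds neither a disk nor a once-punctured disk. A \emph{curve} is an isotopy class of essential simple closed curves. There are countably many curves, because $S$ is a countable union of compact subsurfaces and each of them carries countably many. The \emph{geometric intersection number} $i(x,z)$ is the least number of intersection points of transverse representatives of $x$ and $z$. It is symmetric, $i(x,x)=0$, and $i(gx,gz)=i(x,z)$ for $g\in\mathrm{MCG}(S)$. We say that $x$ \emph{crosses} $z$ if $i(x,z)>0$, and that $x$ and $z$ are \emph{disjoint} if $i(x,z)=0$; thus a curve is disjoint from itself. We use the following textbook facts.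
\begin{itemize}
\item[(C1)] Two transverse simple closed curves meet in the least possible number of points (they are in \emph{minimal position}) if and only if they form no \emph{bigon}, a closed disk whose interior misses both curves and whose boundary is the union of an arc of each.
\item[(C2)] If $\beta_1,\dots,\beta_r$ are pairwise disjoint essential simple closed curves and the curve $u$ has intersection number zero with each of them, then $u$ has a representative disjoint from $\beta_1\cup\dots\cup\beta_r$. Two disjoint isotopic essential simple closed curves cobound an annulus.
\item[(C3)] Let $\Sigma\subseteq S$ be a connected subsurface, closed in $S$ and bounded by finitely many circles, such that the closure of no component of $S\smallsetminus\Sigma$ is a disk. Then intersection numbers of curves in $\Sigma$ are the same in $\Sigma$ and in $S$.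
\end{itemize}
Fact (C3) follows from (C1). If a bigon of $S$ with boundary in the interior of $\Sigma$ were not contained in $\Sigma$, it would contain a circle of $\partial\Sigma$, and since $\Sigma$ is connected, the disk bounded by this circle would be a complementary component. Every compact subset of $S$ lies in a compact subsurface as in (C3): take a compact connected subsurface and add its complementary disks.

\begin{lemma}\label{lem:cross}
Let $\alpha,\beta_1,\dots,\beta_r$ $(r\ge0)$ be pairwise disjoint essential simple closed curves in $S$ with $\alpha$ isotopic to no $\beta_m$. Then the component $\Sigma$ of $S\smallsetminus(\beta_1\cup\dots\cup\beta_r)$ that contains $\alpha$ contains an essential simple closed curve that crosses $\alpha$. In particular, if $u,b_1,\dots,b_r$ are pairwise disjoint curves and $u\ne b_m$ for all $m$, some curve crosses $u$ and is disjoint from every $b_m$.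
\end{lemma}

\begin{proof}
If $\alpha$ does not separate $\Sigma$, an arc of $\Sigma$ from one side of $\alpha$ to the other closes up to a simple closed curve that meets $\alpha$ once. It is non-separating, hence essential, and it forms no bigon with $\alpha$. Suppose that $\alpha$ cuts $\Sigma$ into two pieces $W_1,W_2$ with boundary $\alpha$. Neither piece is a disk or a disk minus a point, since $\alpha$ is essential and is not parallel to any $\beta_m$. So each $W_l$ has positive genus or at least two ends, and it contains an arc with endpoints on $\alpha$ that does not cut a disk off $W_l$: a non-separating arc in the first case, an arc that separates two ends in the second. Slide the endpoints along $\alpha$ so that the two arcs form a simple closed curve $\zeta$ that meets $\alpha$ twice. A bigon formed by $\zeta$ and $\alpha$ in $S$ cannot contain an essential curve $\beta_m$, so it lies in $W_1$ or $W_2$, which the choice of the arcs excludes. If $\zeta$ bounded a disk or a once-punctured disk, the arc of $\alpha$ inside would cut off a bigon. Hence $\zeta$ is essential, and it crosses $\alpha$ by (C1). The last statement follows by (C2).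
\end{proof}

\begin{lemma}\label{lem:disjointness}
If two curves $u$ and $v$ are disjoint from exactly the same curves, then $u=v$.
\end{lemma}

\begin{proof}
Since $u$ is disjoint from $u$, it is disjoint from $v$. If $u\ne v$, Lemma~\ref{lem:cross} gives a curve that crosses $u$ but not $v$.
\end{proof}

\subsection*{Dehn twists}
The \emph{Dehn twist} $T_v\in\Gamma_c(S)$ about a curve $v$ is the class of the homeomorphism that cuts $S$ along a representative of $v$, turns one side once around to the left inside an annular neighborhood, and glues back. For curves $v,x,z$, an integer $k$ and $g\in\mathrm{MCG}(S)$: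
\begin{itemize}
\item[(T1)] $i(T_v^kx,x)=|k|\,i(v,x)^2$;
\item[(T2)] $\bigl|\,i(T_v^kx,z)-|k|\,i(v,x)\,i(v,z)\,\bigr|\le i(x,z)$;
\item[(T3)] $gT_vg^{-1}=T_{gv}$.
\end{itemize}
For surfaces of finite type, (T1) and (T2) are Propositions~3.2 and~3.4 of \cite{FM}. They pass to $S$ by working in a compact subsurface as in (C3) that contains the three curves; if one of the curves is parallel to its boundary, there is nothing to prove. If $v$ and $x$ are disjoint then $T_vx=x$, and $T_v$ and $T_x$ commute by (T3). With (T1) this gives, for $k\ne0$,
\begin{equation}\label{eq:fix}
T_v^kx=x\iff i(v,x)=0 .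
\end{equation}
The identity that links normal subgroups to twists is a consequence of (T3):
\begin{equation}\label{eq:comm}
[g,T_v^k]=T_{gv}^{k}\,T_v^{-k}.
\end{equation}

\begin{lemma}\label{lem:move}
For all curves $e$ and $c$ in $S$ there is $h\in\Gamma_c(S)$ such that $he$ crosses $c$.
\end{lemma}

\begin{proof}
Take a compact subsurface $\Sigma$ as in (C3) that contains $e$, $c$, a curve crossing $e$ and a curve crossing $c$. Then neither $e$ nor $c$ is parallel to $\partial\Sigma$, and $\Sigma$ is neither an annulus nor a pair of pants. We recall from the theory of pseudo-Anosov maps that such a surface carries a pseudo-Anosov class $\psi$ fixing $\partial\Sigma$ pointwise, and that $i(\psi^ne,c)\to\infty$ for any two essential curves $e,c$ of $\Sigma$ not parallel to $\partial\Sigma$. Extend $\psi$ by the identity and take $h=\psi^n$ with $n$ large.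
\end{proof}

\subsection*{The group and its topology}
A topological group is \emph{Polish} if its topology is separable and induced by a complete metric.
\begin{itemize}
\item[(G1)] $\mathrm{MCG}(S)$ acts faithfully on the set of curves \cite{HMV}.
\item[(G2)] Stabilizers of curves are open in $\mathrm{MCG}(S)$, and their finite intersections form a neighborhood basis of $1$. The group $\mathrm{MCG}(S)$ is Polish, and so is its closed subgroup $\Gamma(S)$; see \cite{AV}.
\item[(G3)] $\Gamma_c(S)$ is generated by Dehn twists.
\item[(G4)] $\mathrm{PMCG}(S)/\Gamma(S)$ is abelian: $\mathrm{PMCG}(S)$ is a semidirect product of $\Gamma(S)$ with a possibly trivial direct product of copies of $\mathbb Z$ \cite{PV,APV}.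
\end{itemize}
The reasons for (G2) are as follows. A homeomorphism close to $\phi$ along a simple closed curve sends it to a curve homotopic to its image under $\phi$, so stabilizers are open. By the Alexander method, for each compact subsurface there is a finite set of curves such that a class fixing them has a representative equal to the identity on the subsurface. By (G1), the homeomorphisms isotopic to the identity are those that fix every curve; they form a closed normal subgroup of the Polish group $\mathrm{Homeo}^+(S)$, so the quotient is Polish. Fact (G3) holds because the mapping class group of a compact surface relative to its boundary is generated by Dehn twists, and a twist about a circle that is inessential in $S$ is trivial in $\mathrm{MCG}(S)$.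

\begin{lemma}\label{lem:open}
If $g\in\Gamma_c(S)$ and $G\le\mathrm{MCG}(S)$, then $C_G(g)$ is open in $G$.
\end{lemma}

\begin{proof}
By (G3), $g$ is a finite product of twists $T_{v_m}^{\pm1}$. By (T3), $C_G(g)$ contains $\bigcap_m\mathrm{Stab}_G(v_m)$, which is open in $G$ by (G2). A subgroup that contains an open subgroup is a union of its cosets, hence open.
\end{proof}

\begin{lemma}\label{lem:uncountable}
The group $\Gamma(S)$ is uncountable.
\end{lemma}

\begin{proof}
Let $K\subset S$ be compact, and let $\Sigma$ be a compact connected subsurface whose interior contains $K$ and an essential simple closed curve. If every circle of $\partial\Sigma$ were inessential, each would bound a disk or once-punctured disk on the side away from $\Sigma$, and $S$ would have finite type. So the complement of $K$ contains an essential simple closed curve, together with an annular neighborhood. Hence there are curves $c_1,c_2,\dots$ whose twists are supported outside larger and larger compact sets, and $T_{c_n}\to1$. Each $T_{c_n}$ is non-trivial by Lemma~\ref{lem:cross} and \eqref{eq:fix}. So $\Gamma(S)$ is a non-discrete Polish group. By the Baire category theorem a countable Polish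 group has an isolated point, hence is discrete.
\end{proof}

\section{The two ideas in model cases}\label{sec:models}

Let $f\colon H\to H'$ be as in Theorem~\ref{thm:continuity}. By (G2), $f$ is continuous if and only if $f^{-1}(\mathrm{Stab}_{H'}(e))$ is open in $H$ for every curve $e$ of $M'$.

\subsection*{Continuity from centralizers}
Suppose that $T_e=f(\tilde y)$ for a compactly supported class $\tilde y\in\Gamma_c(M)$. If $g\in H$ commutes with $\tilde y$, then $f(g)$ commutes with $T_e$, so $T_{f(g)e}=T_e$ by (T3). By \eqref{eq:fix} the curves $f(g)e$ and $e$ are disjoint from the same curves, and $f(g)e=e$ by Lemma~\ref{lem:disjointness}. Thus $f^{-1}(\mathrm{Stab}_{H'}(e))$ contains $C_H(\tilde y)$, which is open by Lemma~\ref{lem:open}. Commutation is an algebraic relation, so $f$ preserves it, and on both sides it encodes the topology.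

Two things are missing in general. First, all we know of $L=f(\Gamma_c(M))$ is that it is normal in $H'$; it need not contain a twist. What a normal subgroup does contain, by \eqref{eq:comm}, are the elements $T_{ge}^jT_e^{-j}$ for $g\in L$. Section~\ref{sec:twists} shows that finitely many of them can replace $T_e$. Second, $L$ might be trivial. The next example shows how this is excluded.

\subsection*{Infinite systems of equations}
Replace $\Gamma(M)$ by the group $\mathbb Z^{\mathbb N}$ of integer sequences with coordinatewise convergence, $\Gamma_c(M)$ by the dense subgroup of finitely supported sequences, and the target by $\mathbb Z$. (Think of a sequence $(n_1,n_2,\dots)$ as the infinite product of twists $T_{c_1}^{n_1}T_{c_2}^{n_2}\cdots$ about disjoint curves that leave every compact set.)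

\begin{example}\label{ex:model}
A homomorphism $\varphi\colon\mathbb Z^{\mathbb N}\to\mathbb Z$ that vanishes on finitely supported sequences is zero. Suppose instead that $\varphi(\tilde a)=a\ne0$. Let $a_n$ be obtained from $\tilde a$ by setting the first $n$ coordinates to zero. Then $a_n\to0$, while $\varphi(a_n)=a$ for all $n$. Put $k=|a|+2$. The series $\xi_n=a_n+ka_{n+1}+k^2a_{n+2}+\cdots$ converge coordinatewise and solve the system
\[
\xi_n=a_n+k\,\xi_{n+1}\qquad(n\ge0).
\]
Each equation involves finitely many group operations, so $\varphi$ may be applied to it although $\varphi$ is not assumed continuous. The integers $s_n=\varphi(\xi_n)$ satisfy $s_n=a+ks_{n+1}$. Since $k$ does not divide $a$, every $s_n$ is non-zero, and then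
\[
|s_n|\ge k|s_{n+1}|-|a|\ge|s_{n+1}|+(k-1)-|a|>|s_{n+1}|.
\]
So $|s_0|>|s_1|>\cdots$ is an infinite descending sequence of positive integers, which is absurd.
\end{example}

The source is complete and the constant terms can be taken small without changing their image, so the system is solvable in the source. The target is too rigid to solve the image system. For mapping class groups we must replace multiplication by $k$. Taking $k$-th powers would lead to the equations $s_n=as_{n+1}^k$ in $\mathrm{MCG}(M')$, which are hard to control. We use instead the commutator with the $k$-th power of a preimage of a twist $T_c$. By \eqref{eq:comm}, its image $[s,T_c^k]$ depends only on the curve $sc$, and the image system becomes a recursion for a sequence of curves in $M'$. The infinite descent is replaced by a count: the first curve will determine all the exponents, and there are more sequences of exponents than curves.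

\section{Recovering curves from twists}\label{sec:twists}

The recursion just mentioned has to be solved uniquely, so we need to recover $v$ from the curve $T_v^kc$. This is possible only if $v$ crosses $c$, since otherwise $T_v^kc=c$.

\begin{lemma}\label{lem:onetwist}
Let $v$ and $v'$ cross $c$, let $|k|\ge3$, and suppose that $T_v^kc=T_{v'}^kc$. Then $v=v'$.
\end{lemma}

\begin{proof}
Put $w=T_v^kc=T_{v'}^kc$. By (T1), $|k|\,i(v,c)^2=i(w,c)=|k|\,i(v',c)^2$, so $i(v,c)=i(v',c)=:p>0$. Since $T_{v'}$ fixes $v'$, we have $i(w,v')=i(T_{v'}^kc,v')=p$. On the other hand, (T2) gives $i(w,v')=i(T_v^kc,v')\ge|k|\,p\,i(v,v')-p$. Hence $|k|\,i(v,v')\le2$, and $i(v,v')=0$ because $|k|\ge3$.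

Now $T_v$ and $T_{v'}$ commute and $T_{v'}^{-k}T_v^k$ fixes $c$. Its powers fix $c$ as well, so $T_v^{jk}c=T_{v'}^{jk}c$ for all $j\ge1$. If $v\ne v'$, choose $z$ crossing $v$ but not $v'$ (Lemma~\ref{lem:cross}). Then $i(T_v^{jk}c,z)\ge j|k|\,p\,i(v,z)-i(c,z)$ tends to infinity with $j$, while $i(T_{v'}^{jk}c,z)=i(c,T_{v'}^{-jk}z)=i(c,z)$ is constant, a contradiction.
\end{proof}

Next we recover two curves $c\ne c'$ from the sequence of classes $T_{c'}^jT_c^{-j}$. When the curves cross, the tool is the growth of intersection numbers, which is quadratic in $j$ with a leading coefficient that sees $c$ and $c'$ separately.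

\begin{lemma}\label{lem:twotwists}
Let $c\ne c'$ and $u\ne u'$ be curves with $i(u,u')=i(c,c')=:q$, and put $y_j=T_{c'}^jT_c^{-j}$. If $T_{u'}^jT_u^{-j}=y_j$ for all $j\ge1$, then $u=c$ and $u'=c'$. If $q=0$, the hypothesis for $j=1$ suffices.
\end{lemma}

\begin{proof}
\emph{Case $q>0$.} Let $x,z$ be curves and put $x_j=T_c^{-j}x$, so that $y_jx=T_{c'}^jx_j$. Three applications of (T2) give
\begin{align*}
\bigl|\,i(y_jx,z)-j\,i(c',x_j)\,i(c',z)\,\bigr|&\le i(x_j,z)\le j\,i(c,x)\,i(c,z)+i(x,z),\\
\bigl|\,i(x_j,c')-jq\,i(c,x)\,\bigr|&\le i(x,c').
\end{align*}
Hence $i(y_jx,z)/j^2\to q\,i(c,x)\,i(c',z)$ as $j\to\infty$. The same computation with $y_j=T_{u'}^jT_u^{-j}$ gives the limit $q\,i(u,x)\,i(u',z)$. Therefore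
\[
i(c,x)\,i(c',z)=i(u,x)\,i(u',z)\qquad\text{for all curves }x,z .
\]
With $z$ crossing $c'$, this shows that every $x$ crossing $c$ crosses $u$; with $z$ crossing $u'$, it shows the converse. So $u=c$ by Lemma~\ref{lem:disjointness}. With $x$ crossing $c=u$, we get $i(c',z)=i(u',z)$ for all $z$, so $u'=c'$.

\emph{Case $q=0$.} The twists about $c,c'$ commute, as do those about $u,u'$, so taking $j$-th powers of the hypothesis for $j=1$ gives it for all $j$. We claim that for all curves $x,z$,
\begin{equation}\label{eq:lower}
i(T_{u'}^jT_u^{-j}x,z)\ \ge\ j\,\bigl|\,i(u',x)\,i(u',z)-i(u,x)\,i(u,z)\,\bigr|-i(x,z).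
\end{equation}
Put $w=T_u^{-j}x$. Then $i(u',w)=i(T_u^ju',x)=i(u',x)$, so by (T2) the left side is at least $j\,i(u',x)\,i(u',z)-i(w,z)$, and $i(w,z)\le j\,i(u,x)\,i(u,z)+i(x,z)$. This proves \eqref{eq:lower} for one sign of the difference. The other sign follows by writing the product as $T_u^{-j}T_{u'}^j$ and exchanging the roles of $u$ and $u'$, as (T2) depends only on $|k|$.

Let $x\in\{c,c'\}$. Then $y_jx=x$, so the left side of \eqref{eq:lower} does not depend on $j$, and $i(u',x)\,i(u',z)=i(u,x)\,i(u,z)$ for all $z$. Taking $z$ crossing $u'$ but not $u$ gives $i(u',x)=0$, and taking $z$ crossing $u$ but not $u'$ gives $i(u,x)=0$. So $c,c',u,u'$ are pairwise disjoint. If $u\notin\{c,c'\}$, take $z$ crossing $u$ and disjoint from $c,c',u'$. Then $z=y_1z=T_u^{-1}T_{u'}z=T_u^{-1}z$, against \eqref{eq:fix}. If $u'\notin\{c,c'\}$, a curve $z$ crossing $u'$ and disjoint from $c,c',u$ gives $z=T_{u'}z$, with the same contradiction. Since $u\ne u'$, the pair $(u,u')$ is $(c,c')$ or $(c',c)$. In the second case $T_cT_{c'}^{-1}=T_{c'}T_c^{-1}$, so $T_c^2=T_{c'}^2$; a curve crossing $c$ but not $c'$ is fixed by the right side and moved by the left side.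
\end{proof}

By Lemma~\ref{lem:twotwists} and (T3), a class that commutes with every $T_{e'}^jT_e^{-j}$ fixes $e$. This is not yet enough for continuity, because an infinite intersection of open centralizers need not be open. Nor does one relation suffice: if $e'$ crosses $e$, then $y_1=T_{e'}T_e^{-1}$ commutes with itself, but $y_1e=T_{e'}e\ne e$. The next proposition provides a finite number of relations that suffices.

\begin{proposition}\label{prop:finite}
Let $e\ne e'$ be curves in $S$ and $y_j=T_{e'}^jT_e^{-j}$. There is $J\ge1$ such that every $g\in\mathrm{MCG}(S)$ that commutes with $y_1,\dots,y_J$ fixes $e$.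
\end{proposition}

\begin{proof}
Put $q=i(e,e')$. If $g$ commutes with $y_j$, the pair $(u,u')=(ge,ge')$ satisfies $i(u,u')=q$ and, by (T3), $T_{u'}^jT_u^{-j}=gy_jg^{-1}=y_j$. If $q=0$, Lemma~\ref{lem:twotwists} gives the proposition with $J=1$. Let $q\ge1$, and let $\mathcal P$ be the set of pairs of curves $(u,u')$ with $i(u,u')=q$ and $T_{u'}^jT_u^{-j}=y_j$ for $j=1$ and $j=4$. We show that $\mathcal P$ is finite. This suffices: by Lemma~\ref{lem:twotwists}, each pair in $\mathcal P$ other than $(e,e')$ violates the equation for some $j$, and we take for $J$ the maximum of $4$ and these finitely many values of $j$. To prove finiteness we confine $u$ and $u'$ to the subsurface filled by $e$ and $e'$, and then bound their intersection numbers with $e$ and $e'$. Fix $(u,u')\in\mathcal P$.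

\emph{Confinement.} We first show:
\begin{equation}\label{eq:confine}
i(z,e)=i(z,e')=0\ \Longrightarrow\ i(z,u)=i(z,u')=0 .
\end{equation}
Such a curve $z$ is fixed by $y_4=T_{u'}^4T_u^{-4}$, so $T_u^{-4}z=T_{u'}^{-4}z$. If $z$ crossed both $u$ and $u'$, Lemma~\ref{lem:onetwist} would give $u=u'$, which contradicts $q>0$. If $z$ crossed exactly one of them, one side of the equation would be $z$ and the other would not, by \eqref{eq:fix}. This proves \eqref{eq:confine}. Since $u$ crosses $u'$, neither $z=u$ nor $z=u'$ satisfies the conclusion of \eqref{eq:confine}, and therefore
\[
A:=\max\bigl(i(u,e),i(u,e')\bigr)\ge1,\qquad A':=\max\bigl(i(u',e),i(u',e')\bigr)\ge1 .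
\]

Choose representatives of $e,e'$ in minimal position, and let $N$ be a regular neighborhood of their union, which is connected because $q\ge1$. Let $F$ be the union of $N$ with the complementary components that are disks or once-punctured disks. Then $F$ has finite type and satisfies (C3). Every circle $\delta$ of $\partial F$ is essential in $S$: a disk or once-punctured disk bounded by $\delta$ on the outer side would have been added to $F$, and one on the inner side would contain $e$, which is essential. By \eqref{eq:confine}, $\delta$ is disjoint from $u$ and $u'$, and it equals neither, because $u$ crosses $u'$. By (C2), $u$ has a representative disjoint from $\partial F$. If this representative lay outside $F$, Lemma~\ref{lem:cross} would give a curve $z$ outside $F$ that crosses $u$, against \eqref{eq:confine}. So $u$ lies in the interior of $F$, and the same argument applies to $u'$.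

\emph{Bound.} Let $X=\{e,e'\}$ and
\[
C=\max\bigl\{\,i(y_jx,z)+i(x,z)\ :\ x,z\in X,\ j\in\{1,4\}\,\bigr\}.
\]
This number does not depend on $(u,u')$, and it is unchanged if $y_j$ is replaced by $y_j^{-1}$, since $i(y_j^{-1}x,z)=i(y_jz,x)$. Choose $x,z\in X$ with $i(u,x)=A$ and $i(u',z)=A'$. Let $j\in\{1,4\}$, and put $t=i(u',x)$ and $w=T_u^{-j}x$. By (T2), $i(w,u')\ge jqA-t$. Since $x=T_u^jw$ and $i(u,w)=A$, (T2) also gives $t\le jqA+i(w,u')$. Together,
\[
i(w,u')\ge|jqA-t| .
\]
Moreover $i(w,z)\le j\,i(u,x)\,i(u,z)+i(x,z)\le jA^2+i(x,z)$. As $y_jx=T_{u'}^jw$, a last use of (T2) gives
\[
i(y_jx,z)\ \ge\ j\,i(u',w)\,A'-i(w,z)\ \ge\ jA'\,|jqA-t|-jA^2-i(x,z),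
\]
so $A'\,|jqA-t|\le C/j+A^2\le C+A^2$. For a single $j$ this says little, because $t$ may be close to $jqA$. But $t$ does not depend on $j$, and it cannot be close to both $qA$ and $4qA$:
\[
3qAA'\ \le\ A'\,|4qA-t|+A'\,|qA-t|\ \le\ 2C+2A^2 .
\]
If $A\le A'$, then $A^2\le AA'$ and $AA'\le(3q-2)AA'\le2C$; the exponents $1$ and $4$ are chosen so that their difference $3$ exceeds the coefficient $2$ of $A^2$. If $A'\le A$, we run the same computation for $y_j^{-1}=T_u^jT_{u'}^{-j}$, which has the same form with $u$ and $u'$ exchanged, and obtain $3qAA'\le2C+2A'^2$ and again $AA'\le2C$. Since $A,A'\ge1$, both are at most $2C$.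

\emph{Finiteness.} It remains to recall why only finitely many curves $u\ne e,e'$ in the interior of $F$ have $1\le\max(i(u,e),i(u,e'))\le2C$. Put $u$ in minimal position with $e$ and $e'$ at once, for instance by taking geodesics for a hyperbolic metric on $F$. The components of $F\smallsetminus(e\cup e')$ are finitely many polygons, each a disk, a once-punctured disk, or a collar of a circle of $\partial F$. The curve $u$ is cut into at most $4C$ simple arcs in these polygons. Up to homotopy that slides its endpoints along the sides, such an arc is determined by the polygon, the two sides that contain its endpoints, and the way it passes the puncture or boundary circle, to the left or to the right. The cyclic sequence of these data determines the homotopy class of $u$, hence the curve $u$, and there are finitely many such sequences. So $\mathcal P$ is finite.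
\end{proof}

\section{Subgroups normalized by compactly supported classes}\label{sec:normal}

The images under $f$ of the terms of \eqref{eq:chain} are normal in $H'$, so they are normalized by all Dehn twists of $M'$. This forces them to be trivial or to act richly on curves.

\begin{lemma}\label{lem:normal}
Let $R\ne1$ be a subgroup of $\mathrm{MCG}(S)$ normalized by $\Gamma_c(S)$.
\begin{itemize}
\item[(a)] There are $a\in R$ and a curve $x$ such that $ax$ crosses $x$.
\item[(b)] No curve is fixed by all of $R$.
\item[(c)] $R$ is not abelian.
\end{itemize}
\end{lemma}

\begin{proof}
For $g\in R$ and $h\in\Gamma_c(S)$, the commutator $[g,h]=g\cdot hg^{-1}h^{-1}$ lies in $R$.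

(a) By (G1) there are $g\in R$ and a curve $c$ with $c':=gc\ne c$. If $c'$ crosses $c$, we are done. Otherwise let $a=[g,T_c]=T_{c'}T_c^{-1}\in R$, and choose $x$ crossing $c'$ but not $c$. Then $ax=T_{c'}x$, and $i(ax,x)=i(c',x)^2>0$ by (T1).

(b) Suppose that $R$ fixes $e$. Then $R$ fixes every curve of the orbit $\mathcal O=\Gamma_c(S)e$, since $g(he)=h(h^{-1}gh)e=he$ for $g\in R$ and $h\in\Gamma_c(S)$. Let $c$ be any curve and $g\in R$. By Lemma~\ref{lem:move} some $x\in\mathcal O$ crosses $c$. Both $x$ and $T_c^3x$ lie in $\mathcal O$, so
\[
T_c^3x=gT_c^3x=T_{gc}^3(gx)=T_{gc}^3x ,
\]
and $i(gc,x)=i(gc,gx)=i(c,x)>0$. Lemma~\ref{lem:onetwist} gives $gc=c$. Thus $R$ fixes every curve, and $R=1$ by (G1), a contradiction.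

(c) Take $a$ and $x$ as in (a) and put $x'=ax$. The classes $y_j=[a,T_x^j]=T_{x'}^jT_x^{-j}$ lie in $R$. If $R$ were abelian, $y_1$ would commute with every $y_j$, and Lemma~\ref{lem:twotwists} applied to $(u,u')=(y_1x,y_1x')$ would give $y_1x=x$. But $y_1x=T_{x'}x\ne x$ by \eqref{eq:fix}.
\end{proof}

\section{Proof of Theorem~\ref{thm:continuity}}\label{sec:proof}

Let $f\colon H\to H'$ be a surjective homomorphism. The groups $P$, $\Gamma(M)$ and $\Gamma_c(M)$ of \eqref{eq:chain} are normal in $H$. Since $f$ is onto, their images are normal in $H'$, and $H'$ contains $\Gamma_c(M')$. So Lemma~\ref{lem:normal} applies to each image that is non-trivial.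

\subsection*{Step 1: $f(\Gamma(M))\ne1$}
The subgroup $P$ has countable index in $H$, so $f(P)$ has countable index in $H'$. The group $H'$ contains $\Gamma(M')$ and is uncountable by Lemma~\ref{lem:uncountable}. Hence $f(P)\ne1$, and $f(P)$ is not abelian by Lemma~\ref{lem:normal}(c). If $f$ killed $\Gamma(M)$, then $f(P)$ would be a quotient of $P/\Gamma(M)$, which is abelian by (G4).

\subsection*{Step 2: $f(\Gamma_c(M))\ne1$}
Suppose that $\Gamma_c(M)\subseteq\ker f$. By Step~1 and Lemma~\ref{lem:normal}(a), there are $a\in f(\Gamma(M))$ and a curve $c$ in $M'$ with $r:=i(ac,c)>0$. The class $a$ plays the part of the non-zero integer $a$ in Example~\ref{ex:model}. Choose $\tilde a\in\Gamma(M)$ with $f(\tilde a)=a$ and $b\in H$ with $f(b)=T_c$. Put $K=\max(3,r+1)$, and fix a sequence $(k_n)_{n\ge0}$ with $k_n\in\{K,2K\}$.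

\emph{Solving the system in $\Gamma(M)$.} We construct $a_n,\xi_n\in\Gamma(M)$ with $f(a_n)=a$ and
\begin{equation}\label{eq:system}
\xi_n=a_n\,[\xi_{n+1},b^{k_n}]\qquad(n\ge0).
\end{equation}
The coset $\tilde a\,\Gamma_c(M)$ is dense in $\Gamma(M)$, and $f$ is constant equal to $a$ on it. So every neighborhood of $1$ in $\Gamma(M)$ contains an element that $f$ sends to $a$. For such an element $a_n$ define $\Phi_n(\xi)=a_n[\xi,b^{k_n}]$. This is a continuous map $\Gamma(M)\to\Gamma(M)$, because $\Gamma(M)$ is normal in $H$, and $\Phi_n(1)=a_n$. Put $\Phi_{n,N}=\Phi_n\circ\cdots\circ\Phi_N$ for $n\le N$, and let $\rho$ be a complete metric that induces the topology of $\Gamma(M)$, as provided by (G2). Take $a_0=\tilde a$. Given $a_0,\dots,a_N$, the finitely many maps $\Phi_{n,N}$ are continuous at $1$, so we can choose $a_{N+1}\in\tilde a\,\Gamma_c(M)$ with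
\[
\rho\bigl(\Phi_{n,N}(a_{N+1}),\Phi_{n,N}(1)\bigr)<2^{-N}\qquad(0\le n\le N).
\]
Since $\Phi_{n,N+1}(1)=\Phi_{n,N}(a_{N+1})$, the sequence $(\Phi_{n,N}(1))_{N\ge n}$ is Cauchy for each $n$. Let $\xi_n$ be its limit. Letting $N\to\infty$ in $\Phi_{n,N}(1)=\Phi_n(\Phi_{n+1,N}(1))$ gives $\xi_n=\Phi_n(\xi_{n+1})$, which is \eqref{eq:system}.

\emph{The image system.} Put $s_n=f(\xi_n)$ and $v_n=s_nc$. Applying $f$ to \eqref{eq:system} and using \eqref{eq:comm}, we get $s_n=a\,[s_{n+1},T_c^{k_n}]=a\,T_{v_{n+1}}^{k_n}T_c^{-k_n}$. The elements $a_n$ depend on the sequence $(k_n)$, but their image $a$ does not. Evaluating at $c$ gives a recursion for curves in $M'$: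
\begin{equation}\label{eq:recursion}
a^{-1}v_n=T_{v_{n+1}}^{k_n}c\qquad(n\ge0).
\end{equation}
We claim that every $v_n$ crosses $c$; this is the analog of $s_n\ne0$ in Example~\ref{ex:model}. Write $v=v_{n+1}$ and $k=k_n$, so that $i(v_n,c)=i(T_v^kc,a^{-1}c)$. If $v$ is disjoint from $c$, then $T_v^kc=c$ and this number is $i(c,a^{-1}c)=r$. If $v$ is disjoint from $a^{-1}c$, it is $i(c,T_v^{-k}a^{-1}c)=i(c,a^{-1}c)=r$. If $v$ crosses both, it is at least $k-r$ by (T2). Since $r>0$ and $k\ge K>r$, the claim holds in all three cases.

\emph{Counting.} Every sequence $(k_n)\in\{K,2K\}^{\mathbb N}$ thus admits curves $v_0,v_1,\dots$ that cross $c$ and satisfy \eqref{eq:recursion}. We show that $v_0$ determines the sequence. Let $(k_n),(v_n)$ and $(k_n'),(v_n')$ be two such systems, and suppose that $v_n=v_n'$ for some $n$. By \eqref{eq:recursion} and (T1),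
\[
k_n\,i(v_{n+1},c)^2=i(a^{-1}v_n,c)=k_n'\,i(v'_{n+1},c)^2 ,
\]
and both squares are positive. As $\sqrt2$ is irrational, $k_n=k_n'$. Then $T_{v_{n+1}}^{k_n}c=T_{v'_{n+1}}^{k_n}c$ with $k_n\ge3$, and Lemma~\ref{lem:onetwist} gives $v_{n+1}=v'_{n+1}$. By induction, $v_0=v_0'$ implies $k_n=k_n'$ for all $n$. So distinct sequences yield distinct curves $v_0$. But $\{K,2K\}^{\mathbb N}$ is uncountable and $M'$ has countably many curves. This contradiction proves Step~2.

\subsection*{Step 3: $f$ is continuous}
Let $L=f(\Gamma_c(M))$, and let $e$ be a curve in $M'$. By Step~2 and Lemma~\ref{lem:normal}(b), there is $h\in L$ with $e':=he\ne e$. Since $L$ is normal in $H'$ and $T_e\in H'$, the classes $y_j=[h,T_e^j]=T_{e'}^jT_e^{-j}$ lie in $L$. Choose $\tilde y_j\in\Gamma_c(M)$ with $f(\tilde y_j)=y_j$, and let $J$ be as in Proposition~\ref{prop:finite}. If $g\in H$ commutes with $\tilde y_1,\dots,\tilde y_J$, then $f(g)$ commutes with $y_1,\dots,y_J$ and so fixes $e$. Thus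
\[
f^{-1}\bigl(\mathrm{Stab}_{H'}(e)\bigr)\ \supseteq\ \bigcap_{j=1}^{J}C_H(\tilde y_j).
\]
The right side is an open subgroup of $H$ by Lemma~\ref{lem:open}, so the left side is open. By (G2), $f$ is continuous at $1$, hence continuous. This proves Theorem~\ref{thm:continuity}.\qed

\begin{remark}
The hypotheses enter as follows. That $H$ is mostly pure is used only in Step~1. That $H$ is large is used in Step~1, to make $P/\Gamma(M)$ a subgroup of an abelian group, and in Step~2, where the limits $\xi_n$ must lie in the domain of $f$. That $H'$ is large provides the Dehn twists of $M'$ in all three steps and the uncountability of $H'$ in Step~1. Surjectivity makes the three images normal in $H'$, gives $f(P)$ countable index, and provides the preimage $b$ of $T_c$.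
\end{remark}

\section{Forgetting a puncture}\label{sec:puncture}

An isolated planar end has a neighborhood that is a once-punctured disk. Filling in the puncture gives a new surface and a homomorphism with non-trivial kernel; if there are infinitely many punctures, the new surface is homeomorphic to the old one. We use the Ker\'ekj\'art\'o--Richards classification: two surfaces are homeomorphic if and only if they have the same genus and there is a homeomorphism between their end spaces that carries the non-planar ends of one onto the non-planar ends of the other.

\begin{proof}[Proof of Proposition~\ref{prop:puncture}]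
Let $E=\mathrm{Ends}(M)$, let $p$ be an isolated planar end, and let $\hat M=M\cup\{p\}$ be the surface obtained by filling in $p$. Since $M$ has infinitely many ends, it has infinite type.

\emph{The surfaces $\hat M$ and $M$ are homeomorphic.} As $E$ is compact and metrizable, there are distinct isolated planar ends $p=p_0,p_1,p_2,\dots$ that converge to some $x\in E$, and $x$ is not isolated. Define a bijection $\sigma\colon E\to E\smallsetminus\{p\}$ by $\sigma(p_n)=p_{n+1}$ and $\sigma(y)=y$ for all other $y$. It is continuous at the isolated points $p_n$. It is continuous at $x$: a neighborhood $U$ of $x$ contains $p_n$ for all $n\ge m$, say, and $\sigma$ maps the neighborhood $U\smallsetminus\{p_0,\dots,p_m\}$ into $U$. Every other point has a neighborhood that contains no $p_n$, on which $\sigma$ is the identity. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism, and $\sigma$ fixes every non-planar end. The surface $\hat M$ has end space $E\smallsetminus\{p\}$ and the same genus as $M$, so $\hat M\cong M$ and $\mathrm{PMCG}(\hat M)\cong\mathrm{PMCG}(M)$.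

\emph{The forgetful map is onto.} A homeomorphism of $M$ that fixes the end $p$ extends to $\hat M$ by $p\mapsto p$. An isotopy of such homeomorphisms is a homeomorphism of $M\times[0,1]$, hence proper, and extends in the same way. This defines a homomorphism $\pi\colon\mathrm{PMCG}(M)\to\mathrm{PMCG}(\hat M)$. Given a homeomorphism $\phi$ of $\hat M$ that fixes every end, compose it with a compactly supported isotopy that pushes $\phi(p)$ to $p$ along an arc. The result is isotopic to $\phi$, and its restriction to $M$ fixes $p$ and all other ends. So $\pi$ is onto.

\emph{The forgetful map is not injective.} Take an essential simple closed curve in $\hat M$ and isotope it so that an annular neighborhood $Q$ of it contains $p$ in its interior. Let $\alpha,\beta$ be the boundary circles of $Q$. They are essential in $M$, because a disk or once-punctured disk of $M$ is, or becomes after filling in $p$, a disk or once-punctured disk of $\hat M$. They are not isotopic in $M$. Otherwise they would cobound an annulus $Q'\subset M$ by (C2). This annulus is compact, so it is not $Q\smallsetminus\{p\}$, and it is attached to the other sides of $\alpha$ and $\beta$; then $M=(Q\smallsetminus\{p\})\cup Q'$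 would be a once-punctured torus. By Lemma~\ref{lem:cross} a curve $z$ of $M$ crosses $\alpha$ but not $\beta$, and $T_\alpha T_\beta^{-1}z=T_\alpha z\ne z$ by \eqref{eq:fix}. So $T_\alpha T_\beta^{-1}\ne1$ in $\mathrm{PMCG}(M)$. In $\hat M$ the circles $\alpha$ and $\beta$ are isotopic across $Q$, so $T_\alpha T_\beta^{-1}\in\ker\pi$.

The composition of $\pi$ with an isomorphism $\mathrm{PMCG}(\hat M)\cong\mathrm{PMCG}(M)$ is a surjective endomorphism of $\mathrm{PMCG}(M)$ that is not injective.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADSTVW}
Javier Aramayona, Rodrigo De Pool, Rachel Skipper, Jing Tao, Nicholas G. Vlamis, and Xiaolei Wu,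
\emph{Non-planar ends are continuously unforgettable},
arXiv:2409.05502 (2024).

\bibitem{APV}
Aramayona, Patel, and Vlamis,
\emph{The first integral cohomology of pure mapping class groups},
IMRN (2020).

\bibitem{AV}
Aramayona and Vlamis,
\emph{Big mapping class groups: an overview}.

\bibitem{FM}
Farb and Margalit,
\emph{Primer}.

\bibitem{HMV}
Hern\'andez, Morales, and Valdez,
\emph{The Alexander method for infinite-type surfaces},
Michigan Math. J. (2019).

\bibitem{PV}
Patel and Vlamis,
AGT (2018).

\end{thebibliography}
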